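# Zero Mean Dimension and Inverse Limits of Finite Entropy Actions

## 1. Covers, entropy, mean dimension, factors, inverse limits

Throughout, $\Gamma$ is a discrete countable amenable group, and all spaces carrying an action are nonempty, compact and metrizable. Actions are continuous. The letter $F$ denotes a nonempty finite subset of $\Gamma$.

**Definition 1.1 (limits over $F$).** A sequence $F_1,F_2,\dots$ of nonempty finite subsets of $\Gamma$ is a *Følner sequence* if $|\gamma F_n\triangle F_n|/|F_n|\to0$ for every $\gamma\in\Gamma$. We write $\lim_F$ for the limit as $F$ becomes more and more left invariant, that is, along any Følner sequence.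

*Example.* Let $p$ be a prime, $\Gamma=\bigoplus_{i\ge1}\mathbb Z/p$, with elements $g=(g_i)$, and $G_n=\{g:g_i=0\ \forall i>n\}$. The $G_n$ are increasing finite subgroups with union $\Gamma$. For fixed $\gamma$ we have $\gamma G_n=G_n$ as soon as $\gamma\in G_n$, so $(G_n)$ is Følner. This is the group of the main theorem. We write it multiplicatively.

**Definition 1.2 (joins).** For finite open covers, $\mathcal U\vee\mathcal V=\{U\cap V\}$, and $\mathcal U^F=\bigvee_{s\in F}s^{-1}\mathcal U$. So a member of $\mathcal U^F$ has the form $\bigcap_{s\in F}s^{-1}U_s$ with $U_s\in\mathcal U$: two points lie in it together only if for every $s\in F$ their images under $s$ lie together in $U_s$.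

*Example.* For a compact metrizable space $A$, let $\Gamma$ act on $A^\Gamma$ by $(hu)_g=u_{gh}$ (the shift). Then $(su)_e=u_s$. If $\mathcal U$ is pulled back from a cover $\mathcal A$ of $A$ by $u\mapsto u_e$, then $\mathcal U^F$ is pulled back from the product cover of $A^F$ by $u\mapsto(u_s)_{s\in F}$.

**Definition 1.3 (entropy).** Let $N(\mathcal U)$ be the minimal cardinality of a subcover of $\mathcal U$. The limit $\lim_F\log N(\mathcal U^F)/|F|$ exists, and
$$h(X)=\sup_{\mathcal U}\lim_F\frac{\log N(\mathcal U^F)}{|F|}.$$

*Example.* Let $A$ be a finite set with $a$ elements. Then $h(A^\Gamma)=\log a$. For the partition $\mathcal P$ by the value of $u_e$, every one of the $a^{|F|}$ atoms of $\mathcal P^F$ is nonempty, so $N(\mathcal P^F)=a^{|F|}$. Any $\mathcal U$ is refined by $\mathcal P^E$ for some finite $E$, so $N(\mathcal U^F)\le N(\mathcal P^{EF})=a^{|EF|}$, and $|EF|/|F|\to1$ (enlarge $E$ so that $e\in E$). The upper bound holds, by the same argument, for every closed shift-invariant subset of $A^\Gamma$.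

**Definition 1.4 (order, mean dimension; Gromov, Lindenstrauss–Weiss).** For a finite open cover $\mathcal V$ put $\mathrm{ord}(\mathcal V)=\max_{x}\sum_{V\in\mathcal V}1_V(x)-1$, and $D(\mathcal U)=\min_{\mathcal V}\mathrm{ord}(\mathcal V)$ over finite open covers $\mathcal V$ refining $\mathcal U$. Then
$$\mathrm{mdim}(X)=\sup_{\mathcal U}\lim_F\frac{D(\mathcal U^F)}{|F|}.$$

If $\mathcal V$ refines $\mathcal U$, then $\mathcal V^F$ refines $\mathcal U^F$, $N(\mathcal V)\ge N(\mathcal U)$ and $D(\mathcal V)\ge D(\mathcal U)$. Two covers that refine each other therefore have the same $N$ and the same $D$. In particular, repeating a cover in a join changes neither.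

*Example (order).* Let $X=[0,1]$, $\mathcal U=\{[0,1),(0,1]\}$. Then $\mathrm{ord}(\mathcal U)=1$. A refining cover of order $0$ would be a partition into open sets, hence by connectedness would consist of $[0,1]$ (and possibly $\emptyset$), which lies in no member of $\mathcal U$. So $D(\mathcal U)=1$.

*Example (the cube shift).* The shift on $[0,1]^\Gamma$ has $\mathrm{mdim}=1$. *Lower bound:* let $\mathcal U=\{\{u_e<1\},\{u_e>0\}\}$. A cover refining $\mathcal U^F$, restricted to the cube $[0,1]^F\times\{0\}$, has no member meeting two opposite faces. By the Lebesgue covering theorem its order is at least $|F|$, so $D(\mathcal U^F)\ge|F|$. *Upper bound:* given $\mathcal U$, there are a finite $E\ni e$ and $\kappa>0$ such that sets on which the coordinates in $E$ vary by less than $\kappa$ lie in members of $\mathcal U$. Pulling back a fine cover of $[0,1]^{EF}$ of order at most $|EF|$ gives $D(\mathcal U^F)\le|EF|$.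

*Example (dimension without mean dimension).* Let $\Gamma=\bigoplus\mathbb Z/2$ act on $\prod_{i\ge1}S^1$, $g$ acting on the $i$-th circle by $(-1)^{g_i}$. Any $\mathcal U$ is refined by a cover $\mathcal W$ pulled back from the first $i_0$ circles, for some $i_0$. The cover $s^{-1}\mathcal W$ depends only on $s_1,\dots,s_{i_0}$. So $\mathcal W^F$ is, up to repetition, a join of at most $2^{i_0}$ covers pulled back from an $i_0$-torus. Hence $N(\mathcal U^F)\le N(\mathcal W)^{2^{i_0}}$ and $D(\mathcal U^F)\le i_0$ for all $F$. So $h=0$ and $\mathrm{mdim}=0$, although the space is infinite dimensional.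

**Definition 1.5 (factors, inverse limits).** A *factor* $\pi:X\to Y$ is a $\Gamma$-equivariant continuous surjection onto a $\Gamma$-space $Y$. The action on $X$ is the *inverse limit* of actions $\Gamma\curvearrowright X_n$ ($n\in\mathbb N$) with some property if there are factors $X_{n+1}\to X_n$, each $X_n$ has the property, and $X$ is equivariantly conjugate to $\varprojlim X_n$. Then $X$ maps onto each $X_n$.

*Example.* $\prod_{k\ge1}\{0,1\}^\Gamma$ is the inverse limit of the finite products $X_k=(\{0,1\}^k)^\Gamma$, with $h(X_k)=k\log2$. Its own entropy is infinite, since $N$ of a cover pulled back from a factor is computed in the factor.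

**Definition 1.6 (lower metric mean dimension).** For a compatible metric $\rho$ on $X$ let $\rho_F(x,y)=\max_{s\in F}\rho(sx,sy)$, and let $\#(\rho_F,\varepsilon)$ be the minimal size of an open cover of $X$ by sets of $\rho_F$-diameter $<\varepsilon$. The lower metric mean dimension is $\liminf_{\varepsilon\to0}\frac1{\log(1/\varepsilon)}\lim_F\frac{\log\#(\rho_F,\varepsilon)}{|F|}$. (The inner limit exists by the Ornstein–Weiss lemma: $F\mapsto\log\#(\rho_F,\varepsilon)$ is monotone, subadditive, and unchanged under $F\mapsto Fs$.)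

*Example.* If $h(X)<\infty$ it is $0$: for a cover $\mathcal U$ by sets of diameter $<\varepsilon$, the members of $\mathcal U^F$ have $\rho_F$-diameter $<\varepsilon$. So the inner limit is at most $h(X)$ for every $\varepsilon$.

## 2. The proposed equivalence, two easy cases, and Theorems A and B

Lindenstrauss and Weiss showed that $h(X)<\infty$ implies $\mathrm{mdim}(X)=0$, and Lindenstrauss showed that an inverse limit of actions with finite topological entropy has zero mean dimension. The following question comes from Hanfeng Li and Bingbing Liang, "Mean Dimension, Mean Rank, and von Neumann-Lück Rank", arXiv:1307.5471 (2013).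

*Let $\Gamma$ act continuously on a compact metrizable space $X$. Is it true that $\mathrm{mdim}(X)=0$ if and only if $\Gamma\curvearrowright X$ is the inverse limit of actions with finite topological entropy?*

The "if" direction is Lindenstrauss' theorem, for every $\Gamma$. So the matter is "only if". Two cases can be done by hand.

**Proposition 2.1.** If every finite open cover of $X$ is refined by a finite clopen partition, then every action $\Gamma\curvearrowright X$ is an inverse limit of actions with finite entropy.

*Proof.* Choose finite partitions $\mathcal P_k$ into nonempty clopen sets of diameter $<1/k$, with $\mathcal P_{k+1}$ refining $\mathcal P_k$: apply the hypothesis to the join of $\mathcal P_k$ with a finite cover by small balls. Let $X_k\subset\mathcal P_k^{\,\Gamma}$ be the image of $x\mapsto(\text{the atom of }\mathcal P_k\text{ containing }gx)_{g\in\Gamma}$. Here $\mathcal P_k^{\,\Gamma}$ is the full shift on the finite alphabet $\mathcal P_k$. This map is continuous because the atoms are clopen, and it is equivariant for the shift. By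 the example after Definition 1.3, $h(X_k)\le\log|\mathcal P_k|$. The map $\mathcal P_{k+1}\to\mathcal P_k$ of atoms induces factors $X_{k+1}\to X_k$. The map $X\to\varprojlim X_k$ is injective since the diameters tend to $0$. It is surjective because the fibers over a compatible sequence are decreasing nonempty compact sets. A continuous bijection between compact Hausdorff spaces is a homeomorphism. $\square$

**Proposition 2.2.** For finite $\Gamma$ the equivalence is true.

*Proof.* If $|\gamma F\triangle F|<|F|/|\Gamma|\le1$ for all $\gamma$, then $\gamma F=F$ for all $\gamma$, so $F=\Gamma$. Hence $\mathrm{mdim}(X)=\sup_{\mathcal U}D(\mathcal U^\Gamma)/|\Gamma|$. If this is $0$, then $D(\mathcal U)\le D(\mathcal U^\Gamma)=0$ for all $\mathcal U$. A finite open cover of order $0$ consists of pairwise disjoint open sets (up to empty ones), so it is a clopen partition, and Proposition 2.1 applies. Conversely, $h(X_n)<\infty$ means that $N(\mathcal U)\le N(\mathcal U^\Gamma)$ is bounded over all covers $\mathcal U$ of $X_n$. If $X_n$ has $k$ distinct points $x_1,\dots,x_k$,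 the cover by the sets $X_n\setminus\{x_j:j\ne i\}$, $1\le i\le k$, has $N=k$, since $x_i$ lies only in the $i$-th set. So $X_n$ is finite. An inverse limit of finite sets has $D(\mathcal U)=0$ for all $\mathcal U$, so its mean dimension is $0$. $\square$

Both arguments code orbits by clopen partitions. On a space with connected pieces the coding map is not continuous, and one must replace it by a continuous function whose orbit patterns are few. Such a replacement is what an inverse limit provides. If $X=\varprojlim X_k$, the functions pulled back from the $X_k$ are dense in $C(X)$, so every $f:X\to\mathbb R^r$ is uniformly close to a function factoring through some finite entropy $X_k$. To answer the question negatively it suffices to find $X$ with $\mathrm{mdim}(X)=0$ and *one* function $f$ such that every $f'$ close to $f$ generates infinite entropy.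

For the statements fix a prime $p$, and let $\Gamma=\bigoplus_{i\ge1}\mathbb Z/p$ and $G_n$ be as in Section 1, so $|G_n|=p^n$.

**Theorem A.** There are a compact metrizable space $X$, a free continuous action $\Gamma\curvearrowright X$, and continuous maps $f^{(r)}:X\to[-1,1]^r$ ($r\ge1$) such that:

1. $\mathrm{mdim}(X)=0$.
2. Let $r\ge6$, let $\pi:X\to Y$ be a factor, and let $\phi:Y\to\mathbb R^r$ be continuous with $\|\phi\circ\pi-f^{(r)}\|_\infty\le\frac14$ (coordinatewise sup norm). Then for all sufficiently small $\delta>0$, every finite open cover $\mathcal U$ of $Y$ on whose members $\phi$ has Euclidean oscillation $\le\delta$ satisfies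
$$\frac{\log N(\mathcal U^{G_n})}{|G_n|}\ \ge\ (r-5)\log(1/\delta)-C_r\qquad\text{for all }n\ge1,$$
where $C_r=4\log6+r\log8+\log2$. In particular $h(Y)=\infty$.
3. $X$ is not an inverse limit of actions with finite topological entropy.
4. For every compatible metric on $X$ the lower metric mean dimension is $+\infty$.

**Theorem B.** The "only if" direction fails for every countable amenable $\Gamma$ that has a finite index subgroup $\Delta$ and a finite normal subgroup $K\lhd\Delta$ with $\Delta/K\cong\bigoplus_{\mathbb N}\mathbb Z/p$ for some prime $p$. For finite $\Gamma$ the equivalence is true.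

So the answer is no in general, even for free actions. These notes do not decide the matter for other individual infinite groups such as $\mathbb Z$. The finite case of Theorem B is Proposition 2.2. Sections 3–9 prove Theorem A, and Section 10 proves the rest of Theorem B.

## 3. Bumps, quantizers, and an averaging equation

From here to the end of Section 9, $\Gamma=\bigoplus_{i\ge1}\mathbb Z/p$. We look for a space of real arrays $u=(u_{g,l})$ in which, over each large $G_n$, all but a small proportion of the coordinates are "quantized", which makes mean dimension small. The condition has to be a family of *equations*, and few of them, because later we solve them by topology.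

Let $C=([-1,1]^{\mathbb N})^\Gamma\ni u=(u_{g,l})$ with $(hu)_g=u_{gh}$. Put
$$n_j=\tfrac{j(j+1)}2\ (n_0=0),\quad Q_j=G_{n_j}/G_{n_{j-1}}\text{ (written additively)},\quad q_j=|Q_j|=p^j,\quad \eta_j=2^{-j},$$
and let $\pi_j:G_{n_j}\to Q_j$ be the quotient map.

Fix $j$ and a bijection $\beta:Q_j\to\{0,\dots,q_j-1\}$. For $c\in Q_j$, $t\in\mathbb R$ let
$$b_c(t)=\max\Big(0,\,1-\tfrac{2q_j}{\eta_j}\,\mathrm{dist}\big(t,\{\eta_j(a+\tfrac{\beta(c)+1/2}{q_j}):a\in\mathbb Z\}\big)\Big).$$
The set $\{b_c>0\}$ is a union of open intervals of length $\eta_j/q_j$, one per period $\eta_j$. As $c$ varies, the centers are spaced by $\eta_j/q_j$, so the sets $\{b_c>0\}$, $c\in Q_j$, are pairwise disjoint and $\sum_cb_c\le1$. Let $H_c=\{b_c>\frac12\}$, a union of open intervals of length $\frac{\eta_j}{2q_j}$.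

The components of $\mathbb R\setminus H_c$ are intervals of length $\eta_j-\frac{\eta_j}{2q_j}<\eta_j$. Let $R_c:\mathbb R\to\mathbb R$ be continuous, equal on each component of $\mathbb R\setminus H_c$ to its midpoint, and affine on each component of $H_c$. Then $|R_c(t)-t|\le\eta_j$: this is clear on $\mathbb R\setminus H_c$, and on a component of $H_c$ the function $R_c(t)-t$ is affine with endpoint values bounded by $\eta_j$. Also $R_c([-1,1]\setminus H_c)$ is finite. So $R_c$ is a quantizer whose values vary continuously only inside $H_c$. When $j$ matters we write $b_c^{(j)}$, and so on.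

Define the continuous function
$$\nu^{(j)}(u)=\sum_{g\in G_{n_j}}\sum_{l=1}^{j}b^{(j)}_{\pi_j(g)}(u_{g,l}).$$
Since $(hu)_{g,l}=u_{gh,l}$, reindexing $g\mapsto gh^{-1}$ gives, for $h\in G_{n_j}$,
$$\nu^{(j)}(hu)=\sum_{g\in G_{n_j}}\sum_{l\le j}b^{(j)}_{\pi_j(g)-\pi_j(h)}(u_{g,l}).\tag{1}$$
In particular $\nu^{(j)}(hu)=\nu^{(j)}(u)$ for all $u\in C$ and $h\in G_{n_{j-1}}$.

*Example.* Let $p=2$, $j=1$: $G_1=Q_1=\{0,1\}$, $q_1=2$, $\eta_1=\frac12$. With $\beta$ the identity, $b_0$ is centered at $\frac18+\frac12\mathbb Z$ and $b_1$ at $\frac38+\frac12\mathbb Z$. Write $s,t$ for the two values $u_{g,1}$, $g=0,1$. Then $\nu^{(1)}(u)=b_0(s)+b_1(t)$, and translating by the nontrivial $h$ gives $b_1(s)+b_0(t)$. The condition that $\nu^{(1)}$ be invariant is the single equation $b_0(s)-b_1(s)=b_0(t)-b_1(t)$.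

The next lemma says that *constancy* of $\nu^{(j)}$ along $G_{n_j}$ makes it *small*. The reason is that the average of its translates is small, because the bumps are disjoint.

**Lemma 3.1.** Let $G=G_{n_j}$ and let $u\in C$ satisfy $\nu^{(j)}(hu)=\nu^{(j)}(u)$ for all $h\in G$. Then $\nu^{(j)}(u)\le j|G|/q_j$, and
$$\#\{(g,l)\in G\times\{1,\dots,j\}:u_{g,l}\in H_{\pi_j(g)}\}\le 2j|G|/q_j.$$

*Proof.* Sum (1) over representatives $h$ of the $q_j$ elements of $Q_j$. The left side becomes $q_j\nu^{(j)}(u)$. On the right, for each $(g,l)$, the index $\pi_j(g)-\pi_j(h)$ runs once through $Q_j$, so the sum is $\sum_{g,l}\sum_cb_c(u_{g,l})\le j|G|$. For the second claim, each counted pair contributes more than $\frac12$ to $\nu^{(j)}(u)$ and no term is negative, so the count is at most $2\nu^{(j)}(u)$. $\square$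

Let
$$X_0=\{u\in C:\ \nu^{(j)}(hau)=\nu^{(j)}(au)\ \ \forall j\ge1,\ a\in\Gamma,\ h\in G_{n_j}\}.$$
It is closed, $\Gamma$-invariant, and contains every $u$ fixed by $\Gamma$.

## 4. Counting equations and unknowns; the free system $P$

**The attempt with $X_0$ alone.** Let $f(u)=(u_{e,1},\dots,u_{e,r})$, so $f(gu)=(u_{g,l})_{l\le r}$. We would like to show that any $f'$ close to $f$ generates large entropy. The first thing to try is to show that $(f'(gu))_{g\in G_n}$ takes every value in $([-\frac12,\frac12]^r)^{G_n}$ as $u$ runs through $X_0$: then about $\delta^{-r|G_n|}$ pieces of size $\delta$ would be needed. In $C$ this is what a Brouwer argument gives, with $r|G_N|$ unknowns $u_{g,l}$ ($g\in G_N$, $l\le r$) for $r|G_N|$ equations. But membership in $X_0$ adds, over $G_N$, the requirement that certain functions on $G_N$ be invariant. It will turn out that these amount to $|G_N|-1$ further equations. There are too few unknowns.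

The failure is real, already for $f'=f$. Let $r\ge2$, $n\ge3=n_2$, and prescribe $\omega_{g,1}=\omega_{g,2}=\eta_2\frac{\beta(\pi_2(g))+1/2}{q_2}\in(0,\frac14)$ for $g\in G_{3}$, a peak of the bump $b^{(2)}_{\pi_2(g)}$. If $u_{g,l}=\omega_{g,l}$ for $g\in G_3$, $l\le2$, then $\nu^{(2)}(u)=2|G_3|$. For $u\in X_0$, Lemma 3.1 says $\nu^{(2)}(u)\le2|G_3|/q_2\le|G_3|/2$. So this pattern does not occur in $X_0$.

**What changes.** We add $|G_N|-1$ unknowns that mean dimension does not see. They come from a product of spheres on which $\Gamma$ acts isometrically in each coordinate, as in the torus example of Section 1, with the dimension of the $i$-th sphere growing like $p^i$. For the extra unknowns to help, the prescribed pattern must depend on the new variable $z$, and equivariantly: we prescribe $g\mapsto\omega(gz)$ for a continuous function $\omega$. The bad fixed pattern above is not of this form with $z$ free. We find one $z$ for each $\omega$, which is much weaker than hitting every pattern, and Section 8 shows that it still forces large entropy.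

**The space $P$.** Put $\mathbb K=\mathbb R$, $s_p=1$ if $p=2$, and $\mathbb K=\mathbb C$, $s_p=\frac{p-1}2$ if $p$ is odd. Let $D_i=s_p\,p^{i-1}$, let $S_i$ be the unit sphere of $\mathbb K^{D_i+1}$, and $m_i=\dim_{\mathbb R}\mathbb K^{D_i+1}$. Then $m_i=2^{i-1}+1$ for $p=2$, $m_i=(p-1)p^{i-1}+2$ for $p$ odd, and in both cases $m_i\le2p^i$. Let $\zeta=e^{2\pi i/p}$ and let $g\in\Gamma$ act on $S_i$ by multiplication by $\zeta^{g_i}$. Put $P=\prod_iS_i$, $P_n=\prod_{i\le n}S_i$. Multiplication by $\zeta^{a}\ne1$ has no fixed point on a sphere. So $\Gamma$ acts freely on $P$, $G_n$ acts freely on $P_n$, and every coordinate is acted on isometrically.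

*Example.* For $p=2$: $S_1$ is a circle, $S_2$ a $2$-sphere, $S_3$ a $4$-sphere, and $\dim P_N=\sum_{i\le N}2^{i-1}=|G_N|-1$, the number of extra equations. For odd $p$, $\dim P_N=\sum_{i\le N}((p-1)p^{i-1}+1)=|G_N|-1+N$.

**The system.** Put
$$X=P\times X_0=\{(z,u)\in P\times C:\ \nu^{(j)}(hau)=\nu^{(j)}(au)\ \ \forall j\ge1,\ a\in\Gamma,\ h\in G_{n_j}\}$$
with the diagonal action. It is closed in $P\times C$, nonempty and invariant, and $\Gamma$ acts freely on it since it does so on $P$. Put $f^{(r)}(z,u)=(u_{e,1},\dots,u_{e,r})$ on $P\times C$, so that $f^{(r)}(gx)=(u_{g,l})_{l\le r}$ for $x=(z,u)$.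

## 5. Vanishing of the mean dimension of $X$

The purpose of this section is part 1 of Theorem A: we map $X$ to a polyhedron of dimension $o(|G_{n_j}|)$ without losing much information.

**Step 1: the polyhedron.** Let $j\ge1$ and $G=G_{n_j}$. For $x=(z,u)\in X$ set $\tau_j(x)_{g,l}=R_{\pi_j(g)}(u_{g,l})$, $(g,l)\in G\times\{1,\dots,j\}$. By Lemma 3.1 at most $2j|G|/q_j$ of the $u_{g,l}$ lie in $H_{\pi_j(g)}$. The remaining coordinates of $\tau_j(x)$ lie in the finite sets $R_{\pi_j(g)}([-1,1]\setminus H_{\pi_j(g)})$. Hence $\tau_j(X)\subset T_j$, where $T_j$ is the finite union of cubes obtained by letting some set of at most $2j|G|/q_j$ coordinates vary in $[-2,2]$ and the others take values in those finite sets. So $T_j$ is a compact polyhedron with $\dim T_j\le2j|G|/q_j$, and $|\tau_j(x)_{g,l}-u_{g,l}|\le\eta_j$.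

**Step 2: a good refinement of $\mathcal U^G$.** Let $\mathcal U$ be a finite open cover of $X$. By compactness (Lebesgue number) there are $i_0,j_0$ and $\kappa>0$ such that any set of points of $X$ whose coordinates $z_i$ ($i\le i_0$) and $u_{g,l}$ ($g\in G_{n_{j_0}}$, $l\le j_0$) pairwise differ by less than $\kappa$ lies in a member of $\mathcal U$. Let $j\ge j_0$ with $\eta_j<\kappa/4$. The space $P_{i_0}\times T_j$ is compact and triangulable. The open stars of the vertices of a fine enough subdivision form a finite open cover of order $\le\dim P_{i_0}+\dim T_j$ on whose members every coordinate varies by less than $\kappa/4$. Let $\mathcal V$ be its pullback under $x\mapsto(z_{\le i_0},\tau_j(x))$. Pulling back does not increase the order.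

Let $x=(z,u)$ and $x'=(z',u')$ lie in one $V\in\mathcal V$. Then $|z_i-z_i'|<\kappa$ for $i\le i_0$, and $|u_{g,l}-u'_{g,l}|<\frac\kappa4+2\eta_j<\kappa$ for all $g\in G$, $l\le j$. For $s\in G$ the points $sx,sx'$ have $z$-coordinates $\zeta^{s_i}z_i$, $\zeta^{s_i}z_i'$, at the same distance as before, and $u$-coordinates $u_{gs,l},u'_{gs,l}$. For $g\in G_{n_{j_0}}\subset G$ we have $gs\in G$. So $sV$ lies in a member of $\mathcal U$ for every $s\in G$, which says that $\mathcal V$ refines $\mathcal U^G$.

**Step 3: the limit.** Consequently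
$$\frac{D(\mathcal U^{G_{n_j}})}{|G_{n_j}|}\le\frac{\dim P_{i_0}}{|G_{n_j}|}+\frac{2j}{q_j}\longrightarrow0\qquad(j\to\infty),$$
since $q_j=p^j$. As $(G_{n_j})_j$ is Følner and $\mathcal U$ was arbitrary, $\mathrm{mdim}(X)=0$. $\square$

The number $i_0$ is fixed by $\mathcal U$ before $j\to\infty$, so the large spheres $S_i$ do not enter.

## 6. A nonzero Euler class over $P_N/G_N$ and common zeros

The purpose of this section is a Borsuk–Ulam type statement: on $P_N\times(\text{box})$, one can solve $|G_N|-1$ symmetric equations together with a "Brouwer" system on the box. All cohomology has $\mathbb F_p$-coefficients.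

Let $V_N=\{v\in\mathbb R^{G_N}:\sum_av(a)=0\}$ with $(hv)(a)=v(ah)$. Let $E=(\mathbb R^r)^{G_N}$ with $(hu)_g=u_{gh}$, and let $I=([-1,1]^r)^{G_N}\subset E$, with boundary $\partial I$.

We recall some textbook facts. For a rank $m$ real bundle $B\to Z$ over a compact base, oriented if $p$ is odd, let $B_0$ be the complement of the zero section. There is a Thom class $\theta_B\in H^m(B,B_0)$ such that $H^*(Z)\to H^{*+m}(B,B_0)$, $x\mapsto(\text{pullback of }x)\cup\theta_B$, is an isomorphism. The Euler class $e(B)\in H^m(Z)$ is the pullback of $\theta_B$ by the zero section. For $p=2$ it is the top Stiefel–Whitney class. It is multiplicative for direct sums. For a real line bundle ($p=2$) it is $w_1$, for a complex line bundle it is $c_1$ mod $p$, and both $w_1$ and $c_1$ are additive on tensor products of line bundles. Changing orientations only changes signs. Let $y_i$ be $w_1$ ($p=2$), resp. $c_1$ mod $p$ ($p$ odd), of the $\mathbb K$-line bundle $L_i=S_i\times_{\mathbb Z/p}\mathbb K_\zeta$ over $S_i/(\mathbb Z/p)$. This base is a real projective space of dimension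 $D_i$, resp. a lens space of dimension $2D_i+1$. By the standard computation of its cohomology, the subring generated by $y_i$ is $\mathbb F_p[y_i]/(y_i^{D_i+1})$.

**Lemma 6.1.** The mod $p$ Euler class (top Stiefel–Whitney class if $p=2$) of the bundle $\tilde V=P_N\times_{G_N}V_N$ over $Z_N=P_N/G_N=\prod_{i\le N}S_i/(\mathbb Z/p)$ is nonzero.

*Example.* Let $p=2$. For $N=1$, $P_1=S^1$, $V_1$ is the sign representation, and the class is $y_1\ne0$: an odd function on the circle has a zero. For $N=2$, $P_2=S^1\times S^2$ and the three nontrivial characters give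
$$y_1\cdot y_2(y_1+y_2)=y_1^2y_2+y_1y_2^2=y_1y_2^2\ne0\quad\text{in }\mathbb F_2[y_1,y_2]/(y_1^2,y_2^3).$$

*Proof.* We prove it for all $n\ge0$ in place of $N$.

**Step 1: splitting into line bundles.** A character $\chi$ of $G_n$ corresponds to $a=(a_i)\in\mathbb F_p^n$ by $\chi(g)=\zeta^{\sum a_ig_i}$. Let $\Xi_n$ be the set of all nontrivial characters if $p=2$, and a set containing one of each pair $\{\chi,\bar\chi\}$ of nontrivial characters if $p$ is odd. Consider $V_n\to\bigoplus_{\chi\in\Xi_n}\mathbb K_\chi$, $v\mapsto(\sum_av(a)\overline{\chi(a)})_\chi$. It is real linear, and equivariant because $\sum_av(ah)\overline{\chi(a)}=\chi(h)\sum_av(a)\overline{\chi(a)}$. It is injective: $v$ is real, so its Fourier coefficients at $\chi$ and $\bar\chi$ are conjugate, and the coefficient at the trivial character is $0$, so all Fourier coefficients are determined. Both sides have real dimension $p^n-1$, so it is an isomorphism. Hence $\tilde V\cong\bigoplus_{\chi\in\Xi_n}L_\chi$ as a real bundle, where $L_\chi=P_n\times_{G_n}\mathbb K_\chi\cong\bigotimes_iL_i^{\otimes a_i}$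 (with $a_i$ represented in $\{0,\dots,p-1\}$) has class $\sum_ia_iy_i$.

**Step 2: a recursive product.** We choose $\Xi_0=\emptyset$ and $\Xi_n=\Xi_{n-1}\cup\{\chi:a_n\in\{1,\dots,s_p\}\}$. This is legitimate: among characters with $a_n\ne0$, exactly one of $\chi,\bar\chi$ has $a_n\in\{1,\dots,\frac{p-1}2\}$ if $p$ is odd, and for $p=2$ we take all those with $a_n=1$. The second set has $s_pp^{n-1}=D_n$ elements. Up to sign the Euler class is
$$e_n=e_{n-1}\prod_{a=1}^{s_p}\ \prod_{J\in\mathbb F_p^{n-1}}\Big(ay_n+\sum_{i<n}J_iy_i\Big),\qquad e_0=1.$$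

**Step 3: nonvanishing.** By Künneth over a field, $H^*(Z_n)$ contains $A_n=\mathbb F_p[y_1,\dots,y_n]/(y_i^{D_i+1})_{i\le n}$. We claim $e_n=c_n\prod_{i\le n}y_i^{D_i}$ with $c_n\in\mathbb F_p^\times$. This holds for $n=0$. Suppose it holds for $n-1$. The double product has $D_n$ linear factors. It equals $c\,y_n^{D_n}$ with $c=\prod_{a=1}^{s_p}a^{p^{n-1}}\ne0$, plus terms $y_n^k\cdot(\text{a homogeneous polynomial of degree }D_n-k>0\text{ in }y_1,\dots,y_{n-1})$. The monomial $\prod_{i<n}y_i^{D_i}$ is of top degree in $A_{n-1}$ and is annihilated by each $y_i$, $i<n$. So all those further terms vanish after multiplication by $e_{n-1}$, and $e_n=c\,c_{n-1}\prod_{i\le n}y_i^{D_i}$. This is a nonzero multiple of a basis monomial of $A_n$. $\square$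

**Lemma 6.2.** Let $\Lambda:P_N\times I\to V_N$ and $\Upsilon:P_N\times I\to E$ be continuous and $G_N$-equivariant, with $\Upsilon(z,u)_{g,l}\,u_{g,l}>0$ whenever $|u_{g,l}|=1$. Then $\Lambda$ and $\Upsilon$ have a common zero.

*Proof.* **Step 1: bundles.** Let $\tilde E=P_N\times_{G_N}E$, $\tilde I=P_N\times_{G_N}I$, $\tilde\partial=P_N\times_{G_N}\partial I$, all over $Z_N$. For $p$ odd, $\tilde V$ is oriented as a sum of complex line bundles. The bundle $\tilde E$ is oriented because $G_N$, having odd order, acts on $E$ by permutation matrices of determinant $1$. Since $I$ is an invariant convex body with $0$ in its interior, $\tilde I\subset\tilde E$ and $\tilde\partial\subset\tilde E_0$ are homotopy equivalences (deform radially). By the five lemma $H^*(\tilde E,\tilde E_0)\to H^*(\tilde I,\tilde\partial)$ is an isomorphism. So the Thom isomorphism holds for $(\tilde I,\tilde\partial)$ with the restricted Thom class $\theta_E|$.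

**Step 2: a homotopy of pairs.** For $0\le t\le1$ the equivariant maps $\Phi_t=((1-t)\Lambda,\ (1-t)\Upsilon+tu)$ induce fiber-preserving maps $\tilde I\to B:=\tilde V\oplus\tilde E$ over $Z_N$. On $\tilde\partial$ some $|u_{g,l}|=1$, and then
$$\big((1-t)\Upsilon_{g,l}+tu_{g,l}\big)u_{g,l}=(1-t)\Upsilon_{g,l}u_{g,l}+t>0 .$$
So $\Phi_t$ is a homotopy of maps of pairs $(\tilde I,\tilde\partial)\to(B,B_0)$, and $\Phi_0^*=\Phi_1^*$.

**Step 3: comparison of the ends.** Let $\theta=\theta_V\cup\theta_E$ be the Thom class of $B$. Since $\Phi_1=(0,u)$, its $\tilde V$-component is the zero section composed with the projection, and its $\tilde E$-component is the inclusion $(\tilde I,\tilde\partial)\subset(\tilde E,\tilde E_0)$. Hence $\Phi_1^*\theta=e(\tilde V)\cup\theta_E|$, with $e(\tilde V)$ pulled back to $\tilde I$. This is nonzero by Lemma 6.1 and the Thom isomorphism. If $\Phi_0=(\Lambda,\Upsilon)$ had no zero, it would map $\tilde I$ into $B_0$, hence factor through the pair $(B_0,B_0)$, and $\Phi_0^*\theta=0$. This is a contradiction. $\square$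

## 7. Realizing every equivariant pattern in $X$

We now put the defining equations of $X$ into the form of Lemma 6.2. The whole family of invariance conditions has to be packed into a single map to $V_N$. This works because $\nu^{(j)}$ is *automatically* $G_{n_{j-1}}$-invariant, so condition $j$ uses only the part of $V_N$ between level $j-1$ and level $j$.

**Lemma 7.1.** Let $f':X\to\mathbb R^r$ be continuous with $\|f'-f^{(r)}\|_\infty\le\frac14$, let $n\ge1$, and let $\omega:P_n\to[-\frac12,\frac12]^r$ be continuous. Then there is $x=(z,u)\in X$ with $f'(gx)=\omega(g z_{\le n})$ for all $g\in G_n$.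

*Proof.* **Step 1: leaving $X$.** To use arbitrary points of $P\times C$, extend $f'-f^{(r)}$ by Tietze from $X$ to $P\times C$ with values in $[-\frac14,\frac14]^r$. This gives a continuous $\hat f:P\times C\to\mathbb R^r$ with $\hat f|_X=f'$ and $\|\hat f-f^{(r)}\|_\infty\le\frac14$.

**Step 2: a finite-dimensional family.** Let $k$ be such that $N:=n_k\ge n$, and fix $z^0\in P$. Let $\epsilon:P_N\times I\to P\times C$ extend $z$ by $z_i^0$ for $i>N$, and $u$ by $0$ for $g\notin G_N$ or $l>r$. It is $G_N$-equivariant: $G_N$ acts trivially on $S_i$ for $i>N$, and $gh\in G_N$ iff $g\in G_N$ when $h\in G_N$.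

**Step 3: the map $\Upsilon$ for the pattern.** For $g\in G_N$ put
$$\Psi(z,u)_g=\hat f(g\,\epsilon(z,u)),\qquad w(z)_g=\omega((gz)_{\le n}),\qquad\Upsilon=\Psi-w.$$
Since $\Psi(hz,hu)_g=\hat f(gh\,\epsilon(z,u))=\Psi(z,u)_{gh}$, and similarly for $w$, these are $G_N$-equivariant maps to $E$. As $f^{(r)}(g\,\epsilon(z,u))=(u_{g,l})_{l\le r}$, we have $|\Psi(z,u)_{g,l}-u_{g,l}|\le\frac14$. If $|u_{g,l}|=1$, then $\Upsilon_{g,l}u_{g,l}\ge1-\frac14-\frac12>0$.

**Step 4: the map $\Lambda$ for the constraints.** For $1\le j\le k$ let $\mu_j(z,u)\in\mathbb R^{G_N}$ be the function $a\mapsto\nu^{(j)}(a\bar u)$, where $\bar u$ is the $C$-component of $\epsilon(z,u)$. Then $\mu_j(hz,hu)(a)=\nu^{(j)}(ah\bar u)=\mu_j(z,u)(ah)$, so $\mu_j$ is equivariant. By the remark after (1), $\mu_j(z,u)$ is a $G_{n_{j-1}}$-invariant function. Let $A_j$ be averaging over $G_{n_j}$ on $\mathbb R^{G_N}$, that is, $(A_jv)(a)=|G_{n_j}|^{-1}\sum_{h\in G_{n_j}}v(ah)$, so $A_0=\mathrm{id}$. These are commuting equivariant orthogonal projections with $A_iA_j=A_{\max(i,j)}$. Hence the $A_{j-1}-A_j$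 ($1\le j\le k$) are mutually orthogonal equivariant projections with sum $\mathrm{id}-A_k$, the orthogonal projection onto $V_N$. Put
$$\Lambda=\sum_{j\le k}(A_{j-1}-A_j)\mu_j\in V_N .$$
Applying $A_{j-1}-A_j$ to $\Lambda$ gives $(A_{j-1}-A_j)\mu_j=\mu_j-A_j\mu_j$, because $A_{j-1}\mu_j=\mu_j$. So $\Lambda=0$ if and only if $\mu_j=A_j\mu_j$ for every $j\le k$, that is, every $\mu_j$ is $G_{n_j}$-invariant.

**Step 5: solving, and the limit $k\to\infty$.** By Lemma 6.2 there is a common zero of $\Lambda,\Upsilon$. Let $x_k=(z_k,u_k)$ be its image under $\epsilon$. Then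
$$\nu^{(j)}(hau_k)=\nu^{(j)}(au_k)\quad\forall j\le k,\ a\in G_{n_k},\ h\in G_{n_j},\qquad \hat f(gx_k)=\omega((gz_k)_{\le n})\quad\forall g\in G_n .$$
Let $x=(z,u)$ be a limit point of $(x_k)$ in the compact space $P\times C$. Each single defining equation of $X$ (fixed $j,a,h$) holds at $x_k$ for all large $k$, hence at $x$ by continuity. So $x\in X$. By continuity of $\hat f$ and $\omega$, $f'(gx)=\hat f(gx)=\omega(gz_{\le n})$ for $g\in G_n$. $\square$

## 8. A counting lemma with a Gaussian field

For a given $\omega$, Lemma 7.1 yields one $z$, not under our control. To conclude that $f'$ has many orbit patterns, suppose that few $\delta$-small sets $Y_i$ of patterns suffice. We look for an $\omega$ such that *no* $z\in P_n$ has its pattern in $\bigcup Y_i$. A random $\omega$ works. For fixed $z$ the pattern is spread over a cube of dimension $rM$, $M=|G_n|$, so it lands near a given point with probability about $\delta^{rM}$. Since $\dim P_n=O(M)$, only about $\delta^{-O(M)}$ points $z$ have to be tested. For large $r$ the first number wins.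

**Lemma 8.1.** Let $r\ge6$. There is $\delta_0=\delta_0(p,r)\in(0,1)$ such that the following holds for all $\delta\in(0,\delta_0)$, $n\ge1$. Let $Y_1,\dots,Y_{\mathcal N}\subset(\mathbb R^r)^{G_n}$ satisfy $\max_g|y_g-y'_g|\le\delta$ (Euclidean norm on $\mathbb R^r$) for $y,y'\in Y_i$. Suppose that for every continuous $\omega:P_n\to[-\frac12,\frac12]^r$ there is $z\in P_n$ with $(\omega(gz))_{g\in G_n}\in\bigcup_iY_i$. Then, with $M=|G_n|=p^n$,
$$\mathcal N\ \ge\ \tfrac12\big(6^{-4}8^{-r}\,\delta^{-(r-5)}\big)^{M}.$$

*Proof.* In this proof $c\in\{1,\dots,r\}$ indexes coordinates of $\mathbb R^r$ and $l\ge0$ indexes levels of nets. A *standard complex Gaussian* has independent $N(0,1)$ real and imaginary parts. Its law is invariant under multiplication by unit complex numbers.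

**Step 1: a field with independent values along orbits.** For a character $\chi\leftrightarrow a\in\{0,\dots,p-1\}^n$ of $G_n$ and $z\in P_n$ let $e_\chi(z)=\bigotimes_iz_i^{\otimes a_i}$, a unit vector in the complex Hilbert space $\bigotimes_i(\mathbb C^{D_i+1})^{\otimes a_i}$ (for $p=2$ view $S_i\subset\mathbb R^{D_i+1}\subset\mathbb C^{D_i+1}$). Then $e_\chi(gz)=\chi(g)e_\chi(z)$. Replacing one tensor factor at a time, with all factors unit vectors and at most $p-1$ factors of index $i$, gives
$$|e_\chi(z)-e_\chi(z')|\le p\sum_i|z_i-z_i'|.\tag{2}$$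
Let $\Theta_\chi^c$ be independent random complex-linear functionals on these spaces, whose coefficients in an orthonormal basis are independent standard complex Gaussians. For a fixed vector $v$, $\Theta_\chi^cv$ is $|v|$ times a standard complex Gaussian. Put $\xi_\chi^c(z)=\Theta_\chi^ce_\chi(z)$, $\mathbf Z(z)=(\xi_\chi^c(z))_{\chi,c}$ and
$$W(z)=\Big(M^{-1/2}\sum_\chi\mathrm{Re}\,\xi_\chi^c(z)\Big)_{c\le r}\in\mathbb R^r .$$
Fix $z$. The $\xi_\chi^c(z)$ are i.i.d. standard complex Gaussians, and $W(gz)^c=M^{-1/2}\sum_\chi\mathrm{Re}(\chi(g)\xi_\chi^c(z))$. For a standard complex Gaussian $\xi$ and $\alpha_1,\alpha_2\in\mathbb C$, $\mathbb E[\mathrm{Re}(\alpha_1\xi)\mathrm{Re}(\alpha_2\xi)]=\mathrm{Re}(\alpha_1\overline{\alpha_2})$. So the covariance of $W(gz)^c$ and $W(hz)^c$ is $M^{-1}\sum_\chi\mathrm{Re}(\chi(g)\overline{\chi(h)})$, which is $1$ if $g=h$ and $0$ otherwise. Different $c$ are independent. Hence for fixed $z$ the $rM$ numbers $W(gz)^c$ are i.i.d. $N(0,1)$.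

**Step 2: control of the pattern by $\mathbf Z$.** By orthogonality of characters, for all $z,z'$,
$$\sum_g|W(gz)-W(gz')|^2\le\sum_cM^{-1}\sum_g\Big|\sum_\chi\chi(g)\big(\xi_\chi^c(z)-\xi_\chi^c(z')\big)\Big|^2=|\mathbf Z(z)-\mathbf Z(z')|^2.\tag{3}$$

**Step 3: the random $\omega$ and small balls.** Let $\psi(t)=\frac1\pi\arctan t$ and $\omega=\psi\circ W$ coordinatewise. Then $\omega:P_n\to(-\frac12,\frac12)^r$ is continuous, and $\psi$ is $1$-Lipschitz. If $\xi\sim N(0,1)$, the density of $\psi(\xi)$ at $\psi(t)$ is
$$\frac{e^{-t^2/2}/\sqrt{2\pi}}{1/(\pi(1+t^2))}=\sqrt{\pi/2}\,(1+t^2)e^{-t^2/2}\le\sqrt{\pi/2}\cdot2e^{-1/2}<2,$$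
the maximum of $(1+t^2)e^{-t^2/2}$ being at $t=\pm1$. The unit ball of $\mathbb R^m$ has volume $\pi^{m/2}/\int_0^\infty t^{m/2}e^{-t}dt\le(2\pi e/m)^{m/2}$, because $\int_0^\infty t^xe^{-t}dt\ge x^x\int_x^\infty e^{-t}dt=(x/e)^x$. So for fixed $z\in P_n$ and $y\in\mathbb R^{rM}$, with $m=rM$ and $r\ge6$,
$$\Pr\big(|(\omega(gz))_g-y|_2\le\sigma\sqrt M\big)\le2^{rM}(\sigma\sqrt M)^{rM}\Big(\frac{2\pi e}{rM}\Big)^{rM/2}=\Big(\frac{8\pi e\,\sigma^2}{r}\Big)^{rM/2}\le(4\sigma)^{rM}.\tag{4}$$

**Step 4: nets in $P_n$.** Let $0<\alpha\le1$ and $L=\log(12/\alpha)>2$. A maximal $\varepsilon$-separated subset of the unit sphere of $\mathbb R^m$ ($\varepsilon\le1$) is an $\varepsilon$-net. The balls of radius $\varepsilon/2$ around its points have disjoint interiors and lie in the ball of radius $1+\varepsilon/2$, so it has at most $(1+2/\varepsilon)^m\le(3/\varepsilon)^m$ points. For $l\ge0$ choose nets of $S_i$ of mesh $2^{-l-(n-i)}\alpha$ and size $\le(3\cdot2^{l+n-i}/\alpha)^{m_i}$, and let $\mathcal N_l\subset P_n$ be their product. The mesh is finer for small $i$, where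 spheres are cheap. Since $m_i\le2p^i$, and
$$\sum_{i\le n}2p^i\le\frac{2p}{p-1}M\le4M,\qquad\sum_{i\le n}2p^i(n-i)\le2M\sum_{k\ge0}kp^{-k}\le4M,$$
we get
$$|\mathcal N_l|\le(3\cdot2^l/\alpha)^{4M}\cdot2^{4M}=(6\cdot2^l/\alpha)^{4M}.\tag{5}$$
For $z\in P_n$ let $z^{[l]}\in\mathcal N_l$ consist of coordinatewise nearest net points. Then
$$\sum_i\big|z^{[l]}_i-z^{[l+1]}_i\big|\le\sum_{i\le n}\tfrac32\,2^{-l-(n-i)}\alpha\le4\cdot2^{-l}\alpha,$$
so by (2) the vectors $e_\chi(z^{[l]})$ and $e_\chi(z^{[l+1]})$ differ by at most $\tau_l:=4p\,2^{-l}\alpha$, for every $\chi$.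

**Step 5: chaining.** We show that with probability at least $\frac12$, $\mathbf Z(z)$ and $\mathbf Z(z^{[0]})$ are close for *all* $z$ at once. For two fixed points whose vectors $e_\chi$ differ by at most $\tau_l$ for every $\chi$, $|\mathbf Z(z)-\mathbf Z(z')|^2=\sum_{\chi,c}|\Theta_\chi^c(e_\chi(z)-e_\chi(z'))|^2$ is dominated by $\tau_l^2$ times a chi-square variable with $2rM$ degrees of freedom. For a chi-square variable $S$ with $k$ degrees of freedom $\mathbb Ee^{S/4}=2^{k/2}$. So the squared distance exceeds $t\cdot2rM\tau_l^2$ with probability at most $2^{rM}e^{-trM/2}$. Let $\mathcal B_l$ be the event that this occurs with $t=t_l=8L(l+1)$ for some pair $(z^{[l]},z^{[l+1]})$, $z\in P_n$. By (5) there are at most $|\mathcal N_l||\mathcal N_{l+1}|\le(12\cdot2^l/\alpha)^{8M}=\exp(M[8L+8l\log2])$ such pairs, so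
$$\Pr(\mathcal B_l)\le\exp\Big(M\big[8L+8l\log2+r\log2-4rL(l+1)\big]\Big)\le e^{-12M(l+1)}.$$
For the last inequality split $4rL(l+1)$ into three parts, using $r\ge6$ and $L>2$: $2rL(l+1)\ge12L(l+1)\ge8L+8l\log2$, $rL(l+1)\ge r\log2$, and $rL(l+1)\ge12(l+1)$. Since $\sum_{l\ge0}e^{-12(l+1)}<\frac12$, with probability $\ge\frac12$ no $\mathcal B_l$ occurs. In that case, because $z^{[l]}\to z$, $\mathbf Z$ is continuous and $\sum_l\sqrt{l+1}\,2^{-l}\le\sum_l(l+1)2^{-l}=4$, for all $z$
$$|\mathbf Z(z)-\mathbf Z(z^{[0]})|\le\sum_{l\ge0}\sqrt{16rML(l+1)}\;4p\,2^{-l}\alpha\le64\,p\sqrt{rL}\,\alpha\sqrt M.\tag{6}$$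

**Step 6: the union bound.** Take $\alpha=\delta^{5/4}$, a little finer than $\delta$ so as to absorb the factor $\sqrt L$. Choose $\delta_0<1$ so small that $64p\sqrt{rL}\,\alpha\le\delta$ for all $\delta<\delta_0$. This depends only on $p,r$. Discard empty $Y_i$ and pick $y_i\in Y_i$. For every realization, by hypothesis, there are $z$ and $i$ with $(\omega(gz))_g\in Y_i$, so $|(\omega(gz))_g-y_i|_2\le\delta\sqrt M$. If no $\mathcal B_l$ occurs, then (3), (6) and the fact that $\psi$ is $1$-Lipschitz give $|(\omega(gz^{[0]}))_g-y_i|_2\le2\delta\sqrt M$. So with probability $\ge\frac12$ there are a point $z^*$ of the fixed finite set $\mathcal N_0$ and an $i$ with $|(\omega(gz^*))_g-y_i|_2\le2\delta\sqrt M$. By (4) with $\sigma=2\delta$ and (5) with $l=0$,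
$$\tfrac12\le\mathcal N\cdot(6/\alpha)^{4M}(8\delta)^{rM}=\mathcal N\cdot\big(6^48^r\delta^{r-5}\big)^M.\qquad\square$$

## 9. Infinite entropy of every factor near $f^{(r)}$: proof of Theorem A

Part 1 is Section 5, and freeness was noted in Section 4.

**Part 2.** Let $f'=\phi\circ\pi$, $\delta<\delta_0(p,r)$, and $\mathcal U$ as in the statement. Let $U_1,\dots,U_{\mathcal N}$ be a minimal subcover of $\mathcal U^{G_n}$ and $Y_i=\{(\phi(sy))_{s\in G_n}:y\in U_i\}$. For $y,y'\in U_i$ and $s\in G_n$, the points $sy,sy'$ lie in a common member of $\mathcal U$, so $|\phi(sy)-\phi(sy')|\le\delta$. By Lemma 7.1, for every continuous $\omega:P_n\to[-\frac12,\frac12]^r$ there is $x=(z,u)\in X$ with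
$$(\omega(gz_{\le n}))_{g\in G_n}=(\phi(\pi(gx)))_{g\in G_n}=(\phi(g\pi(x)))_{g\in G_n}\in\bigcup_iY_i ,$$
as $\pi(x)$ lies in some $U_i$. So the hypothesis of Lemma 8.1 holds, and
$$\frac{\log N(\mathcal U^{G_n})}{|G_n|}\ge(r-5)\log(1/\delta)-4\log6-r\log8-\frac{\log2}{|G_n|}\ge(r-5)\log(1/\delta)-C_r .$$
Such covers $\mathcal U$ exist for every $\delta>0$, by continuity of $\phi$ and compactness of $Y$. Letting $n\to\infty$ along the Følner sequence $(G_n)$ gives $h(Y)\ge(r-5)\log(1/\delta)-C_r$ for all small $\delta$. Since $r\ge6$, $h(Y)=\infty$.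

**Part 3.** Suppose $X=\varprojlim X_k$ with $h(X_k)<\infty$. The real functions on $X$ pulled back from the $X_k$ form an increasing union of algebras, that is, a unital subalgebra of $C(X)$. It separates points, so it is dense by Stone–Weierstrass. Approximating the six coordinates of $f^{(6)}$, we find one $k$ and $\phi\in C(X_k,\mathbb R^6)$ whose pullback is within $\frac14$ of $f^{(6)}$. By part 2, $h(X_k)=\infty$, a contradiction.

**Part 4.** Let $\rho$ be a compatible metric and $r\ge6$. Lipschitz functions form a unital subalgebra of $C(X)$ separating points, so by Stone–Weierstrass there is $\phi:X\to\mathbb R^r$, $c$-Lipschitz for the Euclidean norm with some $c\ge1$, such that $\|\phi-f^{(r)}\|_\infty\le\frac14$. Let $\varepsilon<\delta_0/c$ and $\delta=c\varepsilon$. In a finite cover of $X$ by sets of $\rho_{G_n}$-diameter $<\varepsilon$, each member $U$ satisfies $|\phi(sx)-\phi(sx')|\le\delta$ for $x,x'\in U$, $s\in G_n$. As in part 2 with $Y=X$ and $f'=\phi$, Lemmas 7.1 and 8.1 show that the cover has at least $\exp\big(|G_n|((r-5)\log\frac1{c\varepsilon}-C_r)\big)$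 members. Hence $\lim_F\log\#(\rho_F,\varepsilon)/|F|\ge(r-5)\log\frac1{c\varepsilon}-C_r$. Dividing by $\log(1/\varepsilon)$ and letting $\varepsilon\to0$ shows that the lower metric mean dimension is $\ge r-5$. As $r\ge6$ was arbitrary, it is $+\infty$. $\square$

## 10. Finite index subgroups and finite kernels: proof of Theorem B

The case of finite $\Gamma$ is Proposition 2.2. For the rest we transfer the example of Theorem A through a finite kernel and then by induction from a finite index subgroup. We write $h_\Delta$, $\mathrm{mdim}_\Delta$ to indicate the acting group.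

**Definition 10.1 (induced space).** For a finite index subgroup $\Delta\le\Gamma$ and a $\Delta$-space $X$, $\Gamma\times_\Delta X$ is the quotient of $\Gamma\times X$ by $[\gamma\delta,x]=[\gamma,\delta x]$ ($\delta\in\Delta$), with $\gamma'[\gamma,x]=[\gamma'\gamma,x]$. If $\Gamma=\bigsqcup_{t\in T}t\Delta$, it is the disjoint union of clopen copies $[t,X]$, $t\in T$.

*Example.* For $\Gamma=\mathbb Z$, $\Delta=2\mathbb Z$, $T=\{0,1\}$: two copies of $X$, where the generator $1$ sends $[0,x]$ to $[1,x]$ and $[1,x]$ to $[0,2\cdot x]$, with $2\cdot x$ the action of $2\in\Delta$.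

**Step 1: finite index.** This step compares $\Gamma$ and $\Delta$. Let $\Gamma=\bigsqcup_{t\in T}t\Delta$ with $e\in T$ and $T$ finite. For finite $F\subset\Delta$, $(\mathcal U^T)^F=\bigvee_{s\in F}\bigvee_{t\in T}(ts)^{-1}\mathcal U=\mathcal U^{TF}$ and $|TF|=|T||F|$. For $\gamma\in\Gamma$ write $\gamma t=t'\delta_{\gamma,t}$ with $t'\in T$, $\delta_{\gamma,t}\in\Delta$. The map $t\mapsto t'$ is a permutation of $T$, so $|\gamma TF\triangle TF|\le\sum_t|\delta_{\gamma,t}F\triangle F|$. Thus if $F$ is sufficiently left invariant in $\Delta$, $TF$ is as left invariant as desired in $\Gamma$. So the entropy, resp. mean dimension, quantity of $\mathcal U$ for $\Gamma$ is $|T|^{-1}$ times that of $\mathcal U^T$ for $\Delta$. Since $\mathcal U^T$ refines $\mathcal U$, taking the supremum over the covers $\mathcal U^T$ is the same as over all covers, and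
$$h_\Delta=[\Gamma:\Delta]\,h_\Gamma,\qquad\mathrm{mdim}_\Delta=[\Gamma:\Delta]\,\mathrm{mdim}_\Gamma.$$

**Step 2: finite kernel.** This step passes to a quotient. Suppose a finite $K\lhd\Delta$ acts trivially. If $E\subset\Delta/K$ is finite with preimage $F$, then $|F|=|K||E|$, and $\delta F\triangle F$ is the preimage of $\bar\delta E\triangle E$, so preimages of Følner sets are Følner. Up to repetition of covers in the join, $\mathcal U^F$ is $\mathcal U^E$, so $N$ and $D$ agree. Hence $h_\Delta=h_{\Delta/K}/|K|$ and $\mathrm{mdim}_\Delta=\mathrm{mdim}_{\Delta/K}/|K|$.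

**Step 3: reduction to normal $\Delta$.** Let $\Delta,K$ be as in Theorem B and let $\Delta_0$ be the normal core of $\Delta$ in $\Gamma$, which has finite index. Then $K\cap\Delta_0$ is finite and normal in $\Delta_0$, and $\Delta_0/(K\cap\Delta_0)\cong\Delta_0K/K$ is a finite index subgroup of $\Delta/K$. That is again a countably infinite vector space over $\mathbb F_p$, hence isomorphic to $\bigoplus_{\mathbb N}\mathbb Z/p$. Replacing $(\Delta,K)$ by $(\Delta_0,K\cap\Delta_0)$, we may assume $\Delta\lhd\Gamma$.

**Step 4: the example has mean dimension zero.** Let $X$ be the space from Theorem A for $\Delta/K$, viewed as a $\Delta$-space, and $\tilde X=\Gamma\times_\Delta X$. As $\Delta$ is normal, $\delta[t,x]=[t,(t^{-1}\delta t)x]$, so each $[t,X]$ is $\Delta$-invariant and is $X$ twisted by an automorphism of $\Delta$. By Step 2, $\mathrm{mdim}_\Delta(X)=0$. Automorphisms carry Følner sequences to Følner sequences, so $\mathrm{mdim}_\Delta([t,X])=0$ for each $t$.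

For a finite disjoint union of clopen invariant pieces, $D(\mathcal U^F)$ is the maximum of the corresponding numbers for the pieces. Indeed, restricting a refining cover to a piece does not increase its order. Conversely, the union of refining covers of the pieces is a refining cover whose order is the maximum of theirs. So $\mathrm{mdim}_\Delta(\tilde X)=0$, and $\mathrm{mdim}_\Gamma(\tilde X)=0$ by Step 1.

**Step 5: the example is not an inverse limit of finite entropy actions.** Suppose $\tilde X=\varprojlim Y_k$ with $h_\Gamma(Y_k)<\infty$. Let $Y_k'\subset Y_k$ be the image of the closed $\Delta$-invariant set $[e,X]$. The natural map $[e,X]\to\varprojlim Y_k'$ is injective, because $\tilde X\to\varprojlim Y_k$ is. It is surjective, because for a compatible sequence $(y_k)$ the preimages of the $y_k$ in $[e,X]$ are decreasing nonempty compact sets. So $X\cong[e,X]=\varprojlim Y_k'$ as $\Delta$-spaces. Since $K$ acts trivially on $[e,X]$, it acts trivially on $Y_k'$.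

Every finite open cover of $Y_k'$ is the restriction of a finite open cover of $Y_k$ (extend the members to open subsets of $Y_k$ and adjoin $Y_k\setminus Y_k'$, whose trace on $Y_k'$ is empty), and restricting a cover does not increase $N$. So $h_\Delta(Y_k')\le h_\Delta(Y_k)$, and by Steps 2 and 1
$$h_{\Delta/K}(Y_k')=|K|\,h_\Delta(Y_k')\le|K|\,h_\Delta(Y_k)=|K|[\Gamma:\Delta]\,h_\Gamma(Y_k)<\infty .$$
Thus $X$ would be an inverse limit of finite entropy actions of $\Delta/K\cong\bigoplus_{\mathbb N}\mathbb Z/p$, contradicting part 3 of Theorem A. $\square$
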